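# Fourier extension from the graph of an additive Brownian sheet

Throughout, $e(x)=e^{-2\pi i x}$, and $|\cdot|$ denotes absolute value, Lebesgue measure or cardinality, as the context dictates. Constants $c,C$ may change from line to line; $C_\omega$ is a finite random constant that may also change from line to line but never depends on the function $f$ being estimated.

## 1. The Fourier transform of one Brownian graph

Take one Brownian motion $W$ on $[0,1]$, lift Lebesgue measure to its graph, and take the Fourier transform of the resulting measure $\mu$ in the plane: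
$$\hat\mu(\xi,\eta)=\int_0^1 e(\xi t+\eta W(t))\,dt .$$
How large is it? The second moment can be computed by hand. For $h>0$ the increment $W(t+h)-W(t)$ is $N(0,h)$, so $\mathbb E\,e(\eta(W(t+h)-W(t)))=e^{-2\pi^2\eta^2h}$. Writing $|\hat\mu|^2$ as a double integral and putting $z=2\pi^2\eta^2+2\pi i\xi$,
$$\mathbb E|\hat\mu(\xi,\eta)|^2=2\,\mathrm{Re}\int_0^1(1-h)e^{-zh}\,dh=2\,\mathrm{Re}\Big(\frac1z-\frac{1-e^{-z}}{z^2}\Big).$$
Here $2\,\mathrm{Re}(1/z)=4\pi^2\eta^2/|z|^2$ and the second term contributes at most $4/|z|^2$ in modulus, with $|z|^2=4\pi^4\eta^4+4\pi^2\xi^2$. So for $\eta\ge1$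
$$\frac{4\pi^2\eta^2-4}{4\pi^4\eta^4+4\pi^2\xi^2}\le\mathbb E|\hat\mu(\xi,\eta)|^2\le\frac{4\pi^2\eta^2+4}{4\pi^4\eta^4+4\pi^2\xi^2}.\tag{1}$$
On $|\xi|\le\eta^2$ this lies between $0.08\,\eta^{-2}$ and $0.12\,\eta^{-2}$; on $|\xi|\ge\eta^2$ it is at most $2\eta^2/\xi^2$. In mean square, then, $|\hat\mu|$ has size about $1/\eta$ on the interval $|\xi|\le\eta^2$ and falls off beyond it. If pointwise sizes behaved like this, $\int|\hat\mu(\xi,\eta)|^q\,d\xi$ would be about $\eta^{2-q}$ for $q>1$, and $\hat\mu$ would lie in $L^q(\mathbb R^2)$ exactly when $q>3$.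

Compare the flat graph, $W\equiv0$. There $\hat\mu(\xi,\eta)$ does not depend on $\eta$, so it is in no $L^q$ with $q<\infty$. The roughness of the path is what makes $\hat\mu$ decay.

With $k$ independent paths and $W(t)=\sum_iW^i(t_i)$ on $[0,1]^k$, the transform is a product of $k$ such factors. The same heuristic gives size $\eta^{-k}$ on a set of $\xi$ of volume $\eta^{2k}$, and $\int^\infty\eta^{2k-kq}\,d\eta$ converges exactly when $q>2+\frac1k$. This concerns the single measure $\mu$. What happens if $\mu$ is replaced by $f\mu$ for an arbitrary density $f$, chosen after the path has been seen?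

## 2. The additive Brownian sheet and its extension operator

**Definition (additive sheet and surface measure).** Fix $k\ge1$ and independent standard Brownian motions $W^1,\dots,W^k:[0,1]\to\mathbb R$. The $(k,1)$-additive Brownian sheet is $W(t)=\sum_{i=1}^kW^i(t_i)$, $t\in[0,1]^k$. The surface measure $\mu$ on its graph $\{(t,W(t))\}\subset\mathbb R^{k+1}$ is $\mu(E)=\mathcal L^k\{t\in[0,1]^k:(t,W(t))\in E\}$.

For $k=2$ this is a very special random surface: $W(a,b)-W(a',b)-W(a,b')+W(a',b')=0$ for all $a,a',b,b'$. The increments of $W$ over two squares in the same column share the same piece of $W^1$. This will matter in Section 6.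

The map $f\mapsto f(\cdot,W(\cdot))$ identifies $L^p(\mu)$ isometrically with $L^p([0,1]^k)$, so we work on the cube and put, for $f\in L^1([0,1]^k)$,
$$Tf(\xi,\eta)=\widehat{f\mu}(\xi,\eta)=\int_{[0,1]^k}f(t)\,e(\xi\cdot t+\eta W(t))\,dt,\qquad(\xi,\eta)\in\mathbb R^k\times\mathbb R .$$
For $p\in[1,\infty]$, $q\in(2,\infty]$, the extension estimate is
$$\|\widehat{f\mu}\|_{L^q(\mathbb R^{k+1})}\lesssim\|f\|_{L^p(\mu)}\quad\text{for all }f\in L^p(\mu).\qquad(\ast)$$
By duality it is equivalent to the restriction estimate $\|\hat g\|_{L^{p'}(\mu)}\lesssim\|g\|_{L^{q'}(\mathbb R^{k+1})}$. We say that $(\ast)$ holds almost surely if there is an event of probability one on each realization of which some finite constant, which may depend on the realization but not on $f$, works for all $f\in L^p(\mu)$ simultaneously. For which $(p,q)$ does this happen? The question is posed as open in Jonathan M. Fraser, Ana E. de Orellana, "Fourier restriction for the additive Brownian sheet", arXiv:2601.05802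 (2026), where partial results are obtained.

Put $q_j:=2+\frac1j=\frac{2j+1}j$.

**Theorem 1.** Almost surely, simultaneously for all $p\in[1,\infty]$ and $q\in(2,\infty]$: $(\ast)$ holds if and only if
$$q=\infty,\qquad\text{or}\qquad q<\infty\ \text{ and }\ q>\Big(1+\frac1{2k}\Big)\max\{2,p'\}.$$
So $(\ast)$ holds almost surely exactly for these pairs. For every other pair it fails with probability one.

**Theorem 2.** Almost surely, for every $\varepsilon>0$ there is $C_\omega<\infty$ such that for all $f\in L^2([0,1]^k)$: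

* (endpoint with $\varepsilon$-loss) $\|Tf\|_{L^{q_k}(\mathbb R^k\times[\eta_0,\eta_0+R])}\le C_\omega R^\varepsilon\|f\|_2$ for all $R\ge1$, $\eta_0\in\mathbb R$;
* (level sets) $|\{|Tf|>\Lambda\}|\le C_\omega\Lambda^{-q_k-\varepsilon}$ if $\|f\|_2=1$ and $0<\Lambda<1$.

The first estimate fails almost surely if $R^\varepsilon$ is replaced by $1$.

For $k=1$, Theorem 1 asks for $q>3$ and $q>\frac32p'$. So the guess $q>2+\frac1k$ from Section 1 is correct for all densities in $L^2$; the second condition takes over when $p<2$.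

The textbook facts we use are these. Brownian scaling: $\rho^{-1/2}(B(t_0+\rho s)-B(t_0))$ is again a Brownian motion in $s$, and increments over disjoint intervals are independent. The Gaussian characteristic function: $\mathbb E\,e(\theta X)=e^{-2\pi^2\theta^2v}$ for $X\sim N(0,v)$. Lévy's modulus of continuity, in the form
$$|W^i(t)-W^i(s)|\le C_\omega\sqrt{|t-s|\log(4/|t-s|)},\qquad 0<|t-s|\le1;\tag{2}$$
in particular the paths are almost surely $\frac13$-Hölder. Finally, Plancherel, Hölder, Young, Markov, Borel–Cantelli and Riesz–Thorin.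

## 3. The constant density and the quiet cube

We show that the conditions of Theorem 1 are necessary by testing two densities.

**Proposition 3.** Almost surely $\hat\mu\notin L^{q_k}(\mathbb R^{k+1})$. Consequently, almost surely, $(\ast)$ fails for every $p$ and every $q\in(2,2+\frac1k]$.

The consequence is immediate: $T1=\hat\mu$, $\|1\|_p=1$, and $|\hat\mu|\le1$, so $|\hat\mu|^q\ge|\hat\mu|^{q_k}$ for $q\le q_k$.

**Step 1.** *We show that for each height $\eta$, most of the $L^2$ mass of $\hat\mu(\cdot,\eta)$ sits in a cube of side about $\eta^2$.* Let $A\ge1$, $\eta\ge1$, $X=A\eta^2$ and $\varphi_i=1_{[0,1]}\,e(\eta W^i)$ as a function on $\mathbb R$. By Plancherel, $\|\varphi_i(\cdot+h)-\varphi_i\|_2^2=\int|\hat\varphi_i(\xi)|^2\,4\sin^2(\pi\xi h)\,d\xi$. Since $4\sin^2x=2-2\cos 2x$, for $|\xi|>X$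
$$X\int_0^{1/X}4\sin^2(\pi\xi h)\,dh=2-2\,\frac{\sin(2\pi\xi/X)}{2\pi\xi/X}\ge2-\frac1\pi\ge1 .$$
Hence
$$\int_{|\xi|>X}|\hat\varphi_i|^2\le X\int_0^{1/X}\|\varphi_i(\cdot+h)-\varphi_i\|_2^2\,dh .$$
For $0\le h\le1$ there are two intervals of length $h$ where only one of the two terms is nonzero; they contribute at most $2h$. Elsewhere $\mathbb E|e(\eta(W^i(t+h)-W^i(t)))-1|^2\le4\pi^2\eta^2h$. So $\mathbb E\|\varphi_i(\cdot+h)-\varphi_i\|_2^2\le(2+4\pi^2\eta^2)h$, and averaging over $h\in[0,1/X]$,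
$$\mathbb E\int_{|\xi|>X}|\hat\varphi_i|^2\le\frac{1+2\pi^2\eta^2}{X}\le\frac{1+2\pi^2}{A}\le\frac{21}A .$$
Now $\hat\mu(\xi,\eta)=\prod_i\hat\varphi_i(\xi_i)$ and $\|\hat\varphi_i\|_2=1$. Therefore $\int|\hat\mu(\xi,\eta)|^2d\xi=1$, and the part of this integral where some $|\xi_i|>X$ is at most $\sum_i\int_{|\xi_i|>X}|\hat\varphi_i|^2$, with expectation at most $21k/A$. By Markov, with probability at least $1-42k/A$ the following event holds:
$$\mathrm{Good}(\eta):\qquad\int_{|\xi_i|\le A\eta^2\ \forall i}|\hat\mu(\xi,\eta)|^2\,d\xi\ge\tfrac12 .\tag{3}$$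

**Step 2.** *We turn this into a lower bound for the $L^{q_k}$ norm at height $\eta$.* The cube in (3) has volume $(2A\eta^2)^k$. By Hölder, and since $k(\frac{q_k}2-1)=\frac12$, on $\mathrm{Good}(\eta)$
$$\int|\hat\mu(\xi,\eta)|^{q_k}\,d\xi\ge2^{-q_k/2}(2A\eta^2)^{-k(q_k/2-1)}=c_A\,\eta^{-1},\qquad c_A>0 .$$

**Step 3.** *We integrate over $\eta$; the events $\mathrm{Good}(\eta)$ need not hold simultaneously, so we count how often they do.* The function $\hat\mu$ is jointly measurable in $(\omega,\xi,\eta)$, so $1_{\mathrm{Good}(\eta)}$ is jointly measurable in $(\omega,\eta)$. Let $X_L=\int_1^L\eta^{-1}1_{\mathrm{Good}(\eta)}\,d\eta\le\log L$. Then $\mathbb E(\log L-X_L)\le\frac{42k}A\log L$, and by Markov $P(X_L\ge\frac12\log L)\ge1-\frac{84k}A$ for each $L>1$. The event that this occurs for infinitely many $L\in\{2,4,8,\dots\}$ is a limsup of events of probability at least $1-84k/A$, so it has at least that probability too. On it $\int_1^\infty\eta^{-1}1_{\mathrm{Good}(\eta)}d\eta=\infty$,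 hence $\int\int|\hat\mu|^{q_k}=\infty$. As $A$ was arbitrary, $P(\hat\mu\notin L^{q_k})=1$. $\square$

**Proposition 4.** Almost surely, $(\ast)$ fails for all pairs with $2<q<\infty$ and $q\le(1+\frac1{2k})p'$.

**Step 1.** *We find tiny intervals on which the path moves much less than usual.* Let $\operatorname{osc}_J$ denote supremum minus infimum over $J$. For every $\kappa>0$ the probability $p_\kappa$ that a Brownian motion $B$ has $\operatorname{osc}_{[0,1]}B\le\kappa$ is positive. To see this, let $\delta=\kappa/4$ and choose $m$ with $P(\sup_{[0,1/m]}|B|\le\delta)\ge\frac12$. Cut $[0,1]$ into $m$ equal intervals. On each one, require that the path stay within $\delta$ of its starting value and that its net increment have sign opposite to the current value (any sign, say positive, if that value is $0$). By symmetry and independence this has conditional probability at least $\frac14$ each time. If it always happens, the values at the division points stay in $[-\delta,\delta]$ and the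 path stays in $[-2\delta,2\delta]$. So $p_\kappa\ge4^{-m}$.

By scaling and independence, the probability that none of the $2^l$ dyadic intervals $J\subset[0,1]$ of length $\rho=2^{-l}$ satisfies $\operatorname{osc}_JW^i\le\kappa\rho^{1/2}$ is $(1-p_\kappa)^{2^l}$, which is summable in $l$. By Borel–Cantelli, almost surely, for every $\kappa=1/m$ and all large $l$, there are such intervals $J^i$ for each $i=1,\dots,k$.

**Step 2.** *We test on the product of these intervals.* Let $Q=\prod_iJ^i$, $f=1_Q$, $c=\frac1{16k}$. If $|\xi_i|\le c/\rho$ for all $i$ and $|\eta|\le c/(k\kappa\rho^{1/2})$, then on $Q$ the phase $2\pi(\xi\cdot t+\eta W(t))$ differs from its value at a fixed point of $Q$ by at most $2\pi(kc+c)\le4\pi kc=\frac\pi4$. Hence $|Tf|\ge\frac12\rho^k$ there. This region has measure $(2c/\rho)^k\cdot2c/(k\kappa\rho^{1/2})$, so with some $c'>0$ depending only on $k,q$,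
$$\|Tf\|_q^q\ge c'\kappa^{-1}\rho^{kq-k-1/2},\qquad\|f\|_p^q=\rho^{kq/p}.$$
If $(\ast)$ held, then $\kappa^{-1}\rho^{kq/p'-k-1/2}\le C$ with $C$ independent of $\kappa,\rho$. The hypothesis says $kq/p'\le k+\frac12$, so the power of $\rho\le1$ is at least $1$ and $\kappa^{-1}\le C$ for all $\kappa=1/m$: a contradiction. $\square$

The quiet intervals, with arbitrarily small $\kappa$, are what excludes the line $q=(1+\frac1{2k})p'$ itself. Since the exceptional null sets do not depend on $(p,q)$, Propositions 3 and 4 prove the necessity half of Theorem 1, simultaneously for all pairs.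

## 4. Pointwise decay of $\hat\mu$ and the exponent $2+\frac2k$

For sufficiency, everything with $q<\infty$ will follow from $T:L^2\to L^q$ for $q>q_k$. The natural first attempt is the $TT^*$ method, which starts from pointwise decay.

**Lemma 5.** Almost surely, for every $\delta\in(0,\frac12]$, $|\hat\mu(\xi,\theta)|\le C_\omega|\theta|^{-k(1-\delta)}$ for all $\xi\in\mathbb R^k$ and $|\theta|\ge1$ (with $C_\omega$ depending on $\delta$).

*Proof.* Since $\hat\mu(\xi,\theta)=\prod_i\hat\mu_i(\xi_i,\theta)$ with $\hat\mu_i(\xi,\theta)=\int_0^1e(\xi t+\theta W^i(t))\,dt$, it suffices to show $|\hat\mu_i|\le C_\omega|\theta|^{-(1-\delta)}$; we may take $\delta$ rational.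

**Step 1.** *We bound high moments at a fixed point.* Let $p\in\mathbb N$. Then $\mathbb E|\hat\mu_i|^{2p}$ is an integral over $[0,1]^{2p}$, with $p$ variables carrying the sign $+$ and $p$ the sign $-$. Split it into the $(2p)!$ regions given by the order of the variables. On one of them use as coordinates (with unit Jacobian) the gaps $d_1=t_{(1)}$, $d_m=t_{(m)}-t_{(m-1)}$, all in $[0,1]$. The random phase is $\theta\sum_m\sigma_m\Delta_m$, where the $\Delta_m$ are independent increments of variance $d_m$ and $\sigma_m$ is the sum of the signs of the $2p-m+1$ largest variables. After expectation the integrand has modulus $\exp(-2\pi^2\theta^2\sum_m\sigma_m^2d_m)$. For the $p$ even values of $m$, $\sigma_m$ is a sum of an odd number of signs, so $\sigma_m^2\ge1$ and the $d_m$-integral is at most $(2\pi^2\theta^2)^{-1}$. For odd $m$ bound the $d_m$-integral by $1$. Hence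
$$\mathbb E|\hat\mu_i(\xi,\theta)|^{2p}\le(2p)!\,(2\pi^2\theta^2)^{-p}.$$

**Step 2.** *We pass to all points with $|\xi|$ not too large by a net.* On $\{2^l\le|\theta|\le2^{l+1},\ |\xi|\le2^{10l}\}$, $l\ge0$, take a $2^{-l}$-net of at most $C2^{13l}$ points. The probability that $|\hat\mu_i|>2^{-(1-\delta)l}$ at some net point is at most $C_p2^{13l}2^{-2pl}2^{2p(1-\delta)l}=C_p2^{(13-2p\delta)l}$, summable in $l$ if $2p\delta\ge14$. By Borel–Cantelli, almost surely, for all large $l$ the bound $|\hat\mu_i|\le2^{-(1-\delta)l}$ holds at all net points. Since $\hat\mu_i$ is Lipschitz with constant at most $2\pi(1+\sup|W^i|)$, it follows that $|\hat\mu_i|\le2^{-(1-\delta)l}+C_\omega2^{-l}\le C_\omega2^{-(1-\delta)l}$ on the whole region. The finitely many other $l$ are covered by $|\hat\mu_i|\le1$.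

**Step 3.** *We treat very large $|\xi|$ by a half-period shift.* Let $2^l\le|\theta|\le2^{l+1}$, $|\xi|>2^{10l}$, $h=\frac1{2|\xi|}$ and $\psi(t)=e(\theta W^i(t))$. As $e(\xi(t+h))=-e(\xi t)$, we have $\int_h^1e(\xi t)\psi(t)\,dt=-\int_0^{1-h}e(\xi t)\psi(t+h)\,dt$, so
$$2\hat\mu_i=\int_0^{1-h}e(\xi t)\big(\psi(t)-\psi(t+h)\big)dt+\int_{1-h}^1e(\xi t)\psi(t)\,dt+\int_0^he(\xi t)\psi(t)\,dt .$$
The paths are $\frac13$-Hölder, so $|\hat\mu_i|\le\pi|\theta|C_\omega h^{1/3}+h\le C_\omega2^{l+1-10l/3}+2^{-10l}\le C_\omega2^{-2l}$. $\square$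

**What $TT^*$ gives.** Let $T^*g(t)=\int g(u)\,\overline{e(u\cdot(t,W(t)))}\,du$ for bounded $g$ with bounded support. Then $TT^*g=g*\hat\mu$. At fixed height difference $\theta$, convolution on $\mathbb R^k$ with $\hat\mu(\cdot,\theta)$ maps $L^1\to L^\infty$ with norm at most $C_\omega(1+|\theta|)^{-k(1-\delta)}$ by Lemma 5. It maps $L^2\to L^2$ with norm at most $1$, because on the Fourier side it is multiplication by a function of modulus at most $1$, namely $1_{[0,1]^k}e(\theta W)$ up to reflection. Riesz–Thorin gives $L^{q'}\to L^q$ with norm at most $C_\omega(1+|\theta|)^{-a}$, $a=k(1-\delta)(1-\frac2q)$. By Minkowski in $\eta$,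
$$\|TT^*g\|_q\le C_\omega\Big\|\int(1+|\eta-\eta'|)^{-a}\,\|g(\cdot,\eta')\|_{q'}\,d\eta'\Big\|_{L^q(d\eta)},$$
and by Young's inequality this is at most $C_\omega\|g\|_{q'}$ if $(1+|\theta|)^{-a}\in L^{q/2}(\mathbb R)$, that is, if $k(1-\delta)(\frac q2-1)>1$. With $\delta$ small, this yields $T:L^2\to L^q$ for every $q>2+\frac2k$.

**Where it stops.** We are short of the target: the range $2+\frac1k<q\le2+\frac2k$ is missing. The last step cannot be sharpened as it stands. Convolution with $(1+|\theta|)^{-a}$, $0<a<1$, applied to $1_{[0,R]}$ is at least $cR^{1-a}$ on $[0,R]$, so boundedness $L^{q'}\to L^q$ on the line would force $R^{1-a+1/q}\le CR^{1-1/q}$ for all large $R$, i.e. $a\ge\frac2q$. Even with $\delta=0$ this requires $q\ge2+\frac2k$. Nor can the decay rate be raised: on the event $\mathrm{Good}(\theta)$ of (3), $\sup_\xi|\hat\mu(\xi,\theta)|^2\ge\frac12(2A\theta^2)^{-k}$. So this combination of a sup bound and an $L^2$ bound at each $\theta$, followed by Minkowski, ends at $2+\frac2k$.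 It treats each height difference $\theta$ by itself. In what follows we use many heights $\eta$ at once, through moments of a trace. Lemma 5 returns in Section 9, only to remove an $\varepsilon$, and there decay $|\theta|^{-k/2}$ is enough.

## 5. Moments of the trace for a fixed frequency set

Let $k\ge1$, $M=2^n\ge2$, $N=M^2$, $\lambda=n$ and
$$\Gamma=\{0,\dots,N-1\}^k\times\tfrac1\lambda\{0,\dots,\lambda M-1\},\qquad\mathfrak G=\tfrac1N\{0,\dots,N-1\}^k .$$
Then $|\Gamma|=nM^{2k+1}\le M^{2k+2}$. Let $B(s)=\sum_iB^i(s_i)$ with independent standard Brownian motions $B^i$. For $a\in\mathbb C^{\mathfrak G}$ put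
$$Sa(\nu,\eta)=\sum_{s\in\mathfrak G}a_s\,e(\nu\cdot s+\eta B(s)),$$
a discrete version of $T$, and for $E\subset\Gamma$ let $S_Ea=Sa|_E$, an operator $\ell^2(\mathfrak G)\to\ell^2(E)$.

Two norms can be computed by hand. If $E$ is a single point, $\|S_E\|^2=|\mathfrak G|=M^{2k}$. If $E=\Gamma$, then for each fixed $\eta$ the orthogonality relation $\sum_\nu e(\nu\cdot(s-s'))=N^k1_{s=s'}$ gives $\sum_\nu|Sa(\nu,\eta)|^2=N^k\|a\|^2$. Summing over the $nM$ values of $\eta$ gives $\|S_\Gamma\|^2=nM\cdot M^{2k}$. A bound of the form $M^{2k}|E|^{1/(2k+1)}$ fits both, up to powers of $n$. It holds for every fixed $E$, up to $M^\varepsilon$, with overwhelming probability.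

**Lemma 6.** For all $\varepsilon,A>0$ there is $n_0(\varepsilon,A,k)$ such that for $n\ge n_0$ and every fixed nonempty $E\subset\Gamma$,
$$P\big(\|S_E\|^2>M^{2k+\varepsilon}|E|^{1/(2k+1)}\big)\le M^{-A}.$$

**Step 1.** *We replace the sharp cutoff $s\in[0,1)^k$ by an exponential one, so that sums over gaps become geometric series.* Extend the $B^i$ to $[0,\infty)$. With $x_s=(e(\nu\cdot s+\eta B(s)))_{(\nu,\eta)\in E}$ we have, in the order of positive semidefinite matrices,
$$S_ES_E^*=\sum_{s\in\mathfrak G}x_sx_s^*\le e^k\tilde K,\qquad\tilde K=\sum_{s\in(N^{-1}\mathbb Z_{\ge0})^k}e^{-(s_1+\dots+s_k)}x_sx_s^*,$$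
because $e^{-(s_1+\dots+s_k)}\ge e^{-k}$ on $\mathfrak G$. So $\|S_E\|^{2p}\le e^{kp}\operatorname{tr}\tilde K^p$ for every integer $p\ge2$. The entries of $\tilde K$ factor: for $u=(\nu,\eta)$, $v=(\nu',\eta')$ they are $\prod_i\tilde\kappa_i(u,v)$ with
$$\tilde\kappa_i(u,v)=\sum_{j\ge0}e^{-j/N}e\big((\nu_i-\nu_i')j/N+(\eta-\eta')B^i(j/N)\big).$$
By independence of the $B^i$ and absolute convergence, with upper indices mod $p$,
$$\mathbb E\operatorname{tr}\tilde K^p=\sum_{u^1,\dots,u^p\in E}\ \prod_{i=1}^k\ \mathbb E\prod_{l=1}^p\tilde\kappa_i(u^l,u^{l+1}).\tag{4}$$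

**Step 2.** *We compute the expectation in one coordinate $i$ by sorting the time indices.* Write $\theta_l=\eta^l-\eta^{l+1}$ and $n_l=\nu_i^l-\nu_i^{l+1}$; both sum to $0$ over $l$. Expand $\prod_l\tilde\kappa_i(u^l,u^{l+1})$ into a sum over $(j_1,\dots,j_p)\in\mathbb Z_{\ge0}^p$. To each tuple assign the unique permutation $\pi$ with $j_{\pi(1)}\le\dots\le j_{\pi(p)}$ and $\pi(m-1)<\pi(m)$ whenever $j_{\pi(m-1)}=j_{\pi(m)}$. Put $d_1=j_{\pi(1)}$, $d_m=j_{\pi(m)}-j_{\pi(m-1)}$ for $m\ge2$. The tuples with a given $\pi$ correspond bijectively to the $(d_m)$ with $d_m\ge\epsilon_m$, where $\epsilon_1=0$ and, for $m\ge2$, $\epsilon_m=0$ if $\pi(m-1)<\pi(m)$ and $\epsilon_m=1$ otherwise. Let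
$$\Xi_m=\sum_{m'\ge m}n_{\pi(m')},\qquad\Theta_m=\sum_{m'\ge m}\theta_{\pi(m')} .$$
Since $j_{\pi(m)}=d_1+\dots+d_m$ and $B^i(0)=0$, summation by parts gives
$$\sum_lj_l=\sum_m(p-m+1)d_m,\qquad\sum_ln_lj_l=\sum_m\Xi_md_m,\qquad\sum_l\theta_lB^i(j_l/N)=\sum_m\Theta_m\Delta_m,$$
where the $\Delta_m$ are independent increments of variance $d_m/N$. Taking expectations,
$$\mathbb E\prod_l\tilde\kappa_i(u^l,u^{l+1})=\sum_\pi\prod_{m=1}^p\ \sum_{d\ge\epsilon_m}x_m^d,\qquad x_m=\exp\Big(-\tfrac{p-m+1}N-\tfrac{2\pi^2\Theta_m^2}N-\tfrac{2\pi i\,\Xi_m}N\Big),$$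
and $\big|\sum_{d\ge\epsilon_m}x_m^d\big|\le1/|1-x_m|$, as $|x_m|<1$. For instance, if $p=2$ there are two permutations: the identity (for $j_1\le j_2$, with $\epsilon_2=0$, $\Xi_2=n_2$, $\Theta_2=\theta_2$) and the swap (for $j_2<j_1$, with $\epsilon_2=1$, $\Xi_2=n_1=-n_2$, $\Theta_2=\theta_1=-\theta_2$).

**Step 3.** *We bound the geometric series.* Let $|\Xi|_N=\operatorname{dist}(\Xi,N\mathbb Z)$. First, $1-e^{-a}\ge\frac12\min\{1,a\}$ for $a\ge0$, and $|\Theta_m|\le pM$ gives $1+\Theta_m^2\le2p^2N$; so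
$$|1-x_m|\ge1-|x_m|\ge\tfrac12\min\Big\{1,\frac{1+\Theta_m^2}N\Big\}\ge\frac{1+\Theta_m^2}{4p^2N}.$$
Second, $|1-x_m|\ge2|\Xi_m|_N/N$. Indeed write $x_m=\rho e^{i\alpha}$ with $|\alpha|=2\pi|\Xi_m|_N/N\le\pi$. If $|\alpha|\le\frac\pi2$, then $|1-x_m|\ge|\sin\alpha|\ge\frac2\pi|\alpha|$. If $|\alpha|\ge\frac\pi2$, then $\mathrm{Re}\,x_m\le0$ and $|1-x_m|\ge1\ge2|\Xi_m|_N/N$. Averaging the two bounds,
$$\frac1{|1-x_m|}\le8p^2N\,w(\Xi_m,\Theta_m),\qquad w(\Xi,\Theta)=\frac1{1+\Theta^2+|\Xi|_N}.$$
As $\Xi_1=\Theta_1=0$, the factor $m=1$ has $w=1$. Inserting this in (4),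
$$\mathbb E\operatorname{tr}\tilde K^p\le C_pN^{kp}\sum_{\pi_1,\dots,\pi_k}\ \sum_{u\in E^p}\ \prod_{i=1}^k\prod_{m=2}^pw(\Xi_m^i,\Theta_m^i),\tag{5}$$
where $\Xi_m^i,\Theta_m^i$ are formed with $\pi_i$ and the $i$-th coordinate. Here and below $C_p$ may depend on $k$.

**Step 4.** *We count tuples $u\in E^p$ for which the weights are large.* Fix $\pi_1,\dots,\pi_k$. For each factor let $\rho\ge1$ be the smallest power of $2$ with $\rho^2\ge1+\Theta^2+|\Xi|_N$. Then $w\le4\rho^{-2}$, $|\Theta|\le\rho$ and $|\Xi|_N\le\rho^2$. Since $\rho\le C_pM$, there are at most $C_p\log M$ possible values of $\rho$. So the sum over $u$ in (5) is at most $C_p\sum_{(\rho_{i,m})}\prod_{i,m}\rho_{i,m}^{-2}\,\mathcal N(\rho)$, where $\mathcal N(\rho)$ is the number of $u\in E^p$ with $|\Xi_m^i|_N\le\rho_{i,m}^2$ and $|\Theta_m^i|\le\rho_{i,m}$ for all $i$ and all $m\ge2$. There are two bounds.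

The first is trivial: $\mathcal N\le|E|^p$.

For the second, fix $u^1\in E$. For each $i$, the residues $\Xi_m^i$ mod $N$, $m\ge2$, determine $n_{\pi_i(m)}=\Xi_m^i-\Xi_{m+1}^i$ mod $N$ (with $\Xi_1^i=\Xi_{p+1}^i=0$), hence all $\nu_i^l\in\{0,\dots,N-1\}$. There are at most $\prod_m3\rho_{i,m}^2$ choices of residues. The heights $\eta^l$ are common to all coordinates, so for any single $i_0$ the numbers $\Theta_m^{i_0}\in\lambda^{-1}\mathbb Z$ determine all $\eta^l$; there are at most $\prod_m3\lambda\rho_{i_0,m}$ choices. Take the minimum over $i_0$ and bound it by the geometric mean: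
$$\mathcal N\le C_p|E|\,\lambda^{p-1}\prod_{i,m}\rho_{i,m}^{2+1/k}.$$

Raise the first bound to the power $\frac1{2k+1}$, the second to the power $\gamma=\frac{2k}{2k+1}$, and multiply. Since $\gamma(2+\frac1k)=2$ and $\frac p{2k+1}+\gamma=1+\frac{p-1}{2k+1}$,
$$\mathcal N\le C_p\lambda^p|E|^{1+\frac{p-1}{2k+1}}\prod_{i,m}\rho_{i,m}^2 .$$
The product cancels the weights $\rho_{i,m}^{-2}$ exactly. Only the number of tuples $(\rho_{i,m})$ remains, which is at most $(C_p\log M)^{k(p-1)}$. Summing also over the $\pi_i$, and as $\lambda=n\le C\log M$,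
$$\mathbb E\operatorname{tr}\tilde K^p\le C_p(\log M)^{C_p}M^{2kp}|E|^{1+\frac{p-1}{2k+1}}.$$

**Step 5.** *We conclude by Markov's inequality for the $p$-th power.* The probability in the lemma is at most
$$C_p(\log M)^{C_p}\,\frac{M^{2kp}|E|^{1+\frac{p-1}{2k+1}}}{M^{(2k+\varepsilon)p}|E|^{\frac p{2k+1}}}=C_p(\log M)^{C_p}|E|^{\frac{2k}{2k+1}}M^{-\varepsilon p}\le C_p(\log M)^{C_p}M^{2k+2-\varepsilon p}.$$
Choose $p$ with $\varepsilon p\ge A+2k+3$, and then $n$ large. $\square$

## 6. Independent pieces of the path and non-attacking rooks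

The exponent $\frac1{2k+1}$ is the one that matches $q_k$: the exponent dual to $q_k/2$ is $q_k/(q_k-2)=2k+1$. So a bound $\|S_E\|^2\le M^{2k+\varepsilon}|E|^{1/(2k+1)}$ for **all** $E\subset\Gamma$ would give $\sum_b\psi(b)|Sa(b)|^2\lesssim nM^{2k+\varepsilon}\|a\|^2$ for every weight $\psi\ge0$ with $\|\psi\|_{\ell^{2k+1}}=1$ (split $\psi$ into dyadic levels), hence an $\ell^2\to\ell^{q_k}$ bound for $S$. But Lemma 6 is for a fixed $E$. There are $2^{|\Gamma|}-1$ nonempty sets $E$, with $|\Gamma|=nM^{2k+1}$, and the failure probability is only $M^{-A}$. The union bound is hopeless, and $f$, hence the set $E$ where $Tf$ is large, may be chosen after the path.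

The way past this is to use multiple scales. At a coarse scale the path consists of many pieces, which after rescaling are copies of $B$. The same fine-scale frequency pattern $E$ has to serve all of them. If $E$ is bad for $s_0$ **independent** pieces, the probability is at most $M^{-As_0}$, and with $s_0=M^{2k+2}\ge|\Gamma|$ this beats the number $2^{|\Gamma|}$ of patterns. So each pattern is bad for few independent pieces. Because the sheet is additive, cubes in the same column are not independent; so "few" means "contained in few rows and columns". On a single row or column the problem has dimension $k-1$, and we use induction on the dimension.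

**Definition (cubes, exponentials and the constants $D_I$).** For nonempty $I\subset\{1,\dots,k\}$ with $|I|=j$, let $W^I(t)=\sum_{i\in I}W^i(t_i)$. For $r=2^l$, $l\ge0$, let $\mathcal Q_r^I$ be the partition of $[0,1)^I$ into cubes $Q$ of side $r^{-2}$ with lower corners $t_Q$, let $e_Q(\xi,\eta)=e(\xi\cdot t_Q+\eta W^I(t_Q))$ for $(\xi,\eta)\in\mathbb R^I\times\mathbb R$, and let $B_r=B_r^I=[0,r^2)^I\times[0,r)$. Then $D_I(r)$ is the least constant with
$$\Big(\frac1{|B_r|}\int_{B_r}\Big|\sum_Qa_Qe_Q\Big|^{q_j}\Big)^{1/q_j}\le D_I(r)\Big(\sum_Q|a_Q|^2\Big)^{1/2}\quad\text{for all }(a_Q).$$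
Put $D_\varnothing:=1$.

For $r=1$ there is one cube and $D_I(1)=1$. A single nonzero $a_Q$ shows $D_I(r)\ge1$ always. At the other extreme take $a_Q=r^{-j}$ for all $r^{2j}$ cubes. Near the origin, on a region of size depending only on $j$ and $\sup|W^I|$, the sum is at least $\frac12r^j$ in modulus, so the left side is at least $(c_\omega r^{-(2j+1)}r^{jq_j})^{1/q_j}=c_\omega^{1/q_j}$ with $c_\omega>0$ independent of $r$. The exponent $q_j$ is the one for which these two tests balance. Two simple facts will be used constantly: $D_I(r)\le r^j$ by Cauchy–Schwarz, and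
$$|B_r|^{1/q_j}=r^{(2j+1)/q_j}=r^j.\tag{6}$$
Also, translating $B_r$ only multiplies the $a_Q$ by unimodular numbers, so the defining bound holds on every translate of $B_r$.

**Definition (slabs and matchings).** Let $I=\{1,\dots,k\}$. A *slab* in $\mathcal Q_r$ is the set of cubes with a prescribed $i$-th coordinate interval, for some $i$. A *matching* is a set of cubes whose $i$-th coordinate intervals are pairwise distinct, for every $i$.

For $k=2$ and $r=2$, $\mathcal Q_2$ is a $4\times4$ board of squares of side $\frac14$. Slabs are rows and columns. Matchings are placements of non-attacking rooks, such as the four diagonal squares. For $k=1$ a slab is a single interval and every set of intervals is a matching.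

## 7. The multiscale recursion

**Proposition 7.** Fix $\varepsilon\in(0,1)$ and $J_0\in\mathbb N$. Almost surely there is $n_1(\omega)$ such that for all $n\ge n_1$, $M=2^n$, $r_1=2^{l_1}$ with $0\le l_1\le2J_0n$, and all nonempty $I$,
$$D_I(Mr_1)\le M^\varepsilon D_I(r_1)+M^{C_k}\max_{I'\subset I,\,|I'|=|I|-1}D_{I'}(r_1),\qquad C_k=3k+5 .$$

For fixed $I$ the statement involves only $|I|$ independent Brownian motions. After relabeling it is the statement for the full index set in dimension $|I|$, and $C_{|I|}\le C_k$. There are finitely many $I$, so it suffices to treat, for arbitrary $k\ge1$, $I=\{1,\dots,k\}$. Put $q=q_k$, $\lambda=n$, $N=M^2$, $r=Mr_1$, $\mathcal Q_r=\mathcal Q_r^I$.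

**Step 0: the good event.** *We collect everything random into two properties, after which the proof is deterministic.* For $Q\in\mathcal Q_{r_1}$ put
$$B_Q(s)=r_1\big(W(t_Q+r_1^{-2}s)-W(t_Q)\big),\qquad s\in[0,1]^k .$$
By Brownian scaling this is a sum of $k$ independent standard Brownian motions in $s_1,\dots,s_k$. Let $S_Q$ be the operator of Section 5 with $B=B_Q$. For nonempty $E\subset\Gamma$ call $Q$ *$E$-bad* if $\|S_{Q,E}\|^2>M^{2k+\varepsilon}|E|^{1/(2k+1)}$. (By the hand computation in Section 5, no cube is $E$-bad when $E$ is a single point.) For the cubes of a matching the $B_Q$ are independent, since for each $i$ they use increments of $W^i$ over non-overlapping intervals. Let $s_0=M^{2k+2}$ and apply Lemma 6 with $A=4kJ_0+2$. For large $n$, summing over the at most $2^{|\Gamma|}$ sets $E$ and the at most $(r_1^{2k})^{s_0}$ sets of $s_0$ cubes,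
$$P\big(\exists E\ \exists\text{ matching of }s_0\ E\text{-bad cubes}\big)\le2^{|\Gamma|}(r_1^{2k})^{s_0}M^{-As_0}\le(2M^{-2})^{s_0}\le2M^{-2},$$
using $|\Gamma|\le s_0$, $r_1^{2k}\le M^{4kJ_0}$ and $2M^{-2}\le1$. For each $n$ there are $2J_0n+1$ values of $l_1$, so the sum over all $(n,l_1)$ is finite. Since a subset of a matching is a matching, Borel–Cantelli gives, almost surely for all large $n$ and all such $l_1$:

**(G1)** for every nonempty $E\subset\Gamma$, every matching of $E$-bad cubes has fewer than $s_0$ elements.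

Next, $x\log(4/x)$ increases on $(0,1]$. By (2), $|W(t)-W(t_Q)|\le C_\omega r_1^{-1}\sqrt{\log(4r_1^2)}$ for $t\in Q\in\mathcal Q_{r_1}$, and $\sqrt{\log(4r_1^2)}\le C\sqrt{J_0n}$. Since $\sqrt n$ is much smaller than $n=\lambda$, for all large $n$ and all such $l_1$:

**(G2)** $|W(t)-W(t_Q)|\le\lambda r_1^{-1}$ for $t\in Q\in\mathcal Q_{r_1}$.

From here on, (G1) and (G2) are assumed.

**Step 1: local constancy.** *We show that on suitable boxes the contribution of each coarse cube $Q$ is $e_Q$ times a constant, and that these constants are values of $S_Q$.* Let $F=\sum_{Q'\in\mathcal Q_r}a_{Q'}e_{Q'}$ with $\sum|a_{Q'}|^2=1$. For $Q'\subset Q\in\mathcal Q_{r_1}$ let $\delta_{Q'}=t_{Q'}-t_Q$ and $\beta_{Q'}=W(t_{Q'})-W(t_Q)$. Then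
$$F(u)=\sum_{Q\in\mathcal Q_{r_1}}e_Q(u)\sum_{Q'\subset Q}a_{Q'}\,e\big(u\cdot(\delta_{Q'},\beta_{Q'})\big).$$
Identify $b=(\nu,m/\lambda)\in\Gamma$ with the box with corner $u_b=(r_1^2\nu,\frac{r_1}\lambda m)$ and sides $r_1^2,\dots,r_1^2,r_1/\lambda$. Since $r_1^2N=r^2$ and $\frac{r_1}\lambda\cdot\lambda M=r$, these boxes partition $B_r$. For $u\in b$ write
$$(u-u_b)\cdot(\delta_{Q'},\beta_{Q'})=y\cdot z_{Q'},\qquad z_{Q'}=\big(r_1^2\delta_{Q'},\,r_1\beta_{Q'}/\lambda\big)\in[-1,1]^{k+1},$$
where $y=y(u)\in[0,1)^{k+1}$ is $u-u_b$ divided by the side lengths; the last coordinate of $z_{Q'}$ is controlled by (G2). Expand $e(y\cdot z)=\sum_\alpha\frac{(-2\pi i)^{|\alpha|}}{\alpha!}y^\alpha z^\alpha$ over multi-indices $\alpha\in\mathbb Z_{\ge0}^{k+1}$: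
$$F(u)=\sum_\alpha\frac{(-2\pi i)^{|\alpha|}}{\alpha!}\,y^\alpha\sum_{Q}e_Q(u)\,G_Q^\alpha(b),\qquad G_Q^\alpha(b)=\sum_{Q'\subset Q}a_{Q'}z_{Q'}^\alpha\,e\big(u_b\cdot(\delta_{Q'},\beta_{Q'})\big).$$
Since $|a_{Q'}z_{Q'}^\alpha|\le|a_{Q'}|$, $|y^\alpha|\le1$ and $\sum_\alpha(2\pi)^{|\alpha|}/\alpha!=e^{2\pi(k+1)}$, it suffices to bound $\|F^\sharp\|_{L^q(B_r)}$ for
$$F^\sharp(u)=\sum_Qe_Q(u)\,G_Q(b)\quad(u\in b),\qquad G_Q(b)=\sum_{Q'\subset Q}a_{Q'}\,e\big(u_b\cdot(\delta_{Q'},\beta_{Q'})\big),$$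
with arbitrary coefficients satisfying $\sum|a_{Q'}|^2\le1$, and to multiply the result by $e^{2\pi(k+1)}$.

With $s=r_1^2\delta_{Q'}\in\mathfrak G$ we have $r_1\beta_{Q'}=B_Q(s)$, so $u_b\cdot(\delta_{Q'},\beta_{Q'})=\nu\cdot s+\frac m\lambda B_Q(s)$. Thus $G_Q=S_Qa_Q$ with $a_Q=(a_{Q'})_{Q'\subset Q}$, which is indexed by $\mathfrak G$. Put $\varphi_Q^2=\sum_{Q'\subset Q}|a_{Q'}|^2$. Then $\sum_Q\varphi_Q^2\le1$, and by Cauchy–Schwarz over the $N^k$ cubes $Q'\subset Q$,
$$|G_Q(b)|\le N^{k/2}\varphi_Q=M^k\varphi_Q.\tag{7}$$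

**Step 2: removing few slabs.** *We control the square function of the $G_Q$ in $\ell^q(\Gamma)$ after deleting a bounded number of slabs.* For a set $\mathcal S$ of slabs in $\mathcal Q_{r_1}$ let $\mathcal Q(\mathcal S)$ be the set of cubes lying in no slab of $\mathcal S$, and $H_{\mathcal S}(b)=\big(\sum_{Q\in\mathcal Q(\mathcal S)}|G_Q(b)|^2\big)^{1/2}$. We claim that for large $n$ there is $\mathcal S$ with
$$|\mathcal S|\le M^{2k+3},\qquad\|H_{\mathcal S}\|_{\ell^q(\Gamma)}\le C\sqrt n\,M^{k+\varepsilon/2},\qquad C=C(k).\tag{8}$$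

The right weight to test $H^2$ against is a power of $H$ itself. But that weight selects frequency sets, these select bad cubes, and deleting those changes $H$. The remedy is to iterate: either deletion does not shrink the norm much, and then the old weight still works, or it halves the norm, which can only happen $O(n)$ times.

Start with $\mathcal S_0=\varnothing$ and write $H_t=H_{\mathcal S_t}$, norms being in $\ell^q(\Gamma)$. If $\|H_t\|_q\le1$, stop with $\mathcal S=\mathcal S_t$. Otherwise put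
$$\psi_t=\big(H_t/\|H_t\|_q\big)^{q-2}\in[0,1]^{\Gamma}.$$
Since $(q-2)(2k+1)=q$, we have $\sum_b\psi_t(b)^{2k+1}=1$. Let $h^*=\lceil\log_2|\Gamma|\rceil$ and $E_{t,h}=\{b:2^{-h-1}<\psi_t(b)\le2^{-h}\}$ for $0\le h<h^*$; by Markov $|E_{t,h}|\le2^{(h+1)(2k+1)}$. For each nonempty $E_{t,h}$ take a maximal matching of $E_{t,h}$-bad cubes. By (G1) it has fewer than $s_0$ elements. Add to $\mathcal S_t$ all slabs containing its members, at most $ks_0$ of them, for all $h$; call the result $\mathcal S_{t+1}$. By maximality every $E_{t,h}$-bad cube shares some coordinate interval with a member of the matching, so it lies in an added slab. (On a board: if no further rook can be placed on a bad square, each bad square is attacked or occupied.) So no cube of $\mathcal Q(\mathcal S_{t+1})$ is $E_{t,h}$-bad for any $h$.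

Now bound $\sum_b\psi_tH_{t+1}^2=\sum_{Q\in\mathcal Q(\mathcal S_{t+1})}\sum_b\psi_t(b)|G_Q(b)|^2$. On $E_{t,h}$ use $\psi_t\le2^{-h}$ and $\sum_{b\in E_{t,h}}|G_Q(b)|^2\le\|S_{Q,E_{t,h}}\|^2\varphi_Q^2\le M^{2k+\varepsilon}|E_{t,h}|^{1/(2k+1)}\varphi_Q^2\le2^{h+1}M^{2k+\varepsilon}\varphi_Q^2$. On $\{\psi_t\le2^{-h^*}\}$ use (7) and $2^{-h^*}|\Gamma|\le1$. Hence
$$\sum_b\psi_tH_{t+1}^2\le\sum_Q\varphi_Q^2\Big[\sum_{h<h^*}2^{-h}\,2^{h+1}M^{2k+\varepsilon}+2^{-h^*}|\Gamma|M^{2k}\Big]\le(2h^*+1)M^{2k+\varepsilon}.\tag{9}$$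

If $\|H_{t+1}\|_q\ge\frac12\|H_t\|_q$, stop with $\mathcal S=\mathcal S_{t+1}$. In that case, as $H_{t+1}\le H_t$ and $q>2$,
$$\|H_{t+1}\|_q^q\le\sum_bH_t^{q-2}H_{t+1}^2=\|H_t\|_q^{q-2}\sum_b\psi_tH_{t+1}^2\le\big(2\|H_{t+1}\|_q\big)^{q-2}(2h^*+1)M^{2k+\varepsilon}.$$
Here $\|H_{t+1}\|_q>0$ because $\|H_t\|_q>1$. As $h^*\le1+(2k+2)n$, we get $\|H_{t+1}\|_q^2\le C\,n\,M^{2k+\varepsilon}$, which is the second part of (8). Otherwise $\|H_{t+1}\|_q<\frac12\|H_t\|_q$, and we continue with $t+1$.

How many rounds are there? By (7), $H_0\le M^k$, and $|\Gamma|^{1/q}=n^{k/(2k+1)}M^k\le M^{k+1}$, so $\|H_0\|_q\le M^{2k+1}$. The norm halves each time we continue, so there are at most $(2k+1)n+1$ rounds. Each adds at most $h^*ks_0$ slabs, so $|\mathcal S|\le((2k+1)n+1)\,h^*\,k\,M^{2k+2}\le M^{2k+3}$ for large $n$. This proves (8).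

**Step 3: reassembly.** *We estimate the kept cubes by $D_I(r_1)$ and the removed ones, slab by slab, by a lower-dimensional constant.* For a box $b$ let $b^*=u_b+B_{r_1}\supset b$; by (6), $|b^*|^{1/q}=r_1^k$. Fix $b$ and consider the functions below on all of $b^*$, with $G_Q(b)$ held constant.

Kept cubes: by the definition of $D_I(r_1)$ on the translate $b^*$ (set the other coefficients to $0$), $\sum_{Q\in\mathcal Q(\mathcal S)}e_QG_Q(b)$ has $L^q(b^*)$ norm at most $r_1^kD_I(r_1)H_{\mathcal S}(b)$.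

Removed cubes: assign each to one slab of $\mathcal S$ containing it. Consider the cubes assigned to a slab whose $i$-th interval has left endpoint $\tau$, and let $I'=I\setminus\{i\}$. For these cubes $e_Q(\xi,\eta)$ is the common unimodular factor $e(\xi_i\tau+\eta W^i(\tau))$ times the exponential, in $(\xi_{I'},\eta)$, of the corresponding cube of $\mathcal Q_{r_1}^{I'}$. So $|\sum e_QG_Q(b)|$ is the modulus of an exponential sum in $(\xi_{I'},\eta)$, independent of $\xi_i$, and its average over $b^*$ is an average over a translate of $B_{r_1}^{I'}$. If $k\ge2$, then $q_k\le q_{k-1}$, and Jensen bounds its averaged $L^q$ norm over $b^*$ by its averaged $L^{q_{k-1}}$ norm, hence by $D_{I'}(r_1)\big(\sum|G_Q(b)|^2\big)^{1/2}\le D_{I'}(r_1)M^k$, using (7). If $k=1$ there is a single term, of modulus at most $M^k=D_\varnothing M^k$.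

Taking $\ell^q$ norms over $b\in\Gamma$,
$$\|F^\sharp\|_{L^q(B_r)}\le r_1^k\Big[D_I(r_1)\|H_{\mathcal S}\|_q+|\Gamma|^{1/q}\,|\mathcal S|\,M^k\max_{I'}D_{I'}(r_1)\Big].$$
Divide by $|B_r|^{1/q}=r^k=r_1^kM^k$, multiply by $e^{2\pi(k+1)}$, and insert (8) and $|\Gamma|^{1/q}\le M^{k+1}$:
$$D_I(r)\le C\sqrt n\,M^{\varepsilon/2}D_I(r_1)+C\,M^{(k+1)+(2k+3)}\max_{I'}D_{I'}(r_1).$$
For large $n$, $C\sqrt n\le M^{\varepsilon/2}$ and $C\le M$, which gives the Proposition with $C_k=3k+5$. $\square$

## 8. Iterating the recursion, and the estimate on horizontal strips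

The recursion costs a factor $M^{C_k}$ each time, but only multiplied by lower-dimensional constants. If $M$ is a small power of the final scale, this is harmless.

**Proposition 8.** Almost surely, for every $\varepsilon>0$ and every $I$: $\sup_{l\ge0}2^{-\varepsilon l}D_I(2^l)<\infty$.

*Proof.* Work on the almost sure event where Proposition 7 holds for all rational $\varepsilon\in(0,1)$ and all $J_0$. We use induction on $j=|I|$; $j=0$ is trivial since $D_\varnothing=1$. Let $\varepsilon\in(0,1)$ be rational, $J_0\ge\max\{2,C_k/\varepsilon\}$ an integer, $l$ large, $n=\lfloor l/J_0\rfloor$, $M=2^n$ and $n'=l-(J_0-1)n\in[n,n+J_0)$. Start from the trivial bound $D_I(2^{n'})\le2^{n'j}\le2^{J_0j}M^j$ and apply Proposition 7 successively with $r_1=2^{n'+in}$, $i=0,\dots,J_0-2$; the last application reaches $2^{n'+(J_0-1)n}=2^l$. This is allowed because $n'+in\le l<J_0n+J_0\le2J_0n$ and $n\ge n_1(\omega)$ for large $l$. Let $Y=\max_{I'}\max_{r_1\le2^l}D_{I'}(r_1)$ over $I'\subset I$ with $|I'|=j-1$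 and dyadic $r_1$. By the induction hypothesis $Y\le C_\omega2^{\varepsilon l}$. Therefore
$$D_I(2^l)\le M^{\varepsilon J_0}\big(2^{J_0j}M^j+J_0M^{C_k}Y\big)\le C_\omega2^{2\varepsilon l}M^{C_k}\le C_\omega2^{3\varepsilon l},$$
since $M^{J_0}\le2^l$, $j\le C_k$, and $M^{C_k}\le2^{lC_k/J_0}\le2^{\varepsilon l}$. The finitely many remaining $l$ only affect $C_\omega$. As $\varepsilon$ can be taken arbitrarily small, the claim follows. $\square$

**Proposition 9.** Almost surely, for every $\varepsilon>0$: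
$$\|Tf\|_{L^{q_k}(\mathbb R^k\times[\eta_0,\eta_0+r))}\le C_\omega r^\varepsilon\|f\|_2\quad\text{for all }r=2^l,\ l\ge0,\ \eta_0\in\mathbb R,\ f\in L^2([0,1]^k).$$

*Proof.* Let $q=q_k$ and $D=D_{\{1,\dots,k\}}$.

**Step 1.** *We discretize as in Section 7, now with cubes of side $r^{-2}$ and an honest integral over each.* By (2) there is an integer $1\le\lambda\le C_\omega\sqrt{\log(4r^2)}$ with $|W(t)-W(t_Q)|\le\lambda r^{-1}$ for $t\in Q\in\mathcal Q_r$. Partition $\mathbb R^k\times[\eta_0,\eta_0+r)$ into boxes $b$ with corners $u_b=(r^2\nu,\eta_0+\frac r\lambda m)$, $\nu\in\mathbb Z^k$, $0\le m<\lambda$, and sides $r^2,\dots,r^2,r/\lambda$. Put $z(t)=\big(r^2(t-t_Q),\,r(W(t)-W(t_Q))/\lambda\big)\in[-1,1]^{k+1}$ for $t\in Q$. Pull out $e_Q(u)$ from the integral over $Q$, split $u=u_b+(u-u_b)$ with $y\in[0,1)^{k+1}$ the rescaled $u-u_b$, and expand $e(y\cdot z(t))$. On $b$ this gives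
$$Tf(u)=\sum_\alpha\frac{(-2\pi i)^{|\alpha|}}{\alpha!}y^\alpha\sum_Qe_Q(u)G_Q^\alpha(b),\qquad G_Q^\alpha(b)=\int_Qf(t)z(t)^\alpha\,e\big(u_b\cdot(t-t_Q,W(t)-W(t_Q))\big)dt .$$

**Step 2.** *We bound the inner sum on each box by $D(r)$ and then sum over boxes by Parseval.* On $b\subset u_b+B_r$ the inner sum has $L^q$ norm at most $r^kD(r)\big(\sum_Q|G_Q^\alpha(b)|^2\big)^{1/2}$, by (6). Since $q/2\ge1$,
$$\Big(\sum_b\Big(\sum_Q|G_Q^\alpha(b)|^2\Big)^{q/2}\Big)^{2/q}\le\sum_b\sum_Q|G_Q^\alpha(b)|^2 .$$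
Fix $m$ and $Q$. As a function of $\nu$, $|G_Q^\alpha(\nu,m)|$ is the modulus of the integral over $Q$ of $e(r^2\nu\cdot t)$ against a fixed function of modulus at most $|f|$. The functions $t\mapsto e(r^2\nu\cdot t)$, $\nu\in\mathbb Z^k$, form a complete orthogonal system in $L^2(Q)$ with squared norms $|Q|=r^{-2k}$, so Parseval gives $\sum_\nu|G_Q^\alpha(\nu,m)|^2\le r^{-2k}\int_Q|f|^2$. Summing over $Q$ and the $\lambda$ values of $m$, the right side above is at most $\lambda r^{-2k}\|f\|_2^2$. Summing over $\alpha$,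
$$\|Tf\|_{L^q(\mathbb R^k\times[\eta_0,\eta_0+r))}\le e^{2\pi(k+1)}\,r^kD(r)\,\lambda^{1/2}r^{-k}\|f\|_2=e^{2\pi(k+1)}\lambda^{1/2}D(r)\|f\|_2 .$$
By Proposition 8 and the bound on $\lambda$, this is at most $C_\omega r^\varepsilon\|f\|_2$ for every $\varepsilon>0$. $\square$

## 9. Level sets and the removal of the strip

Proposition 9 controls $Tf$ on strips of height $r$ with a loss $r^\varepsilon$. To reach all of $\mathbb R^{k+1}$ we cut a level set into strips so thick that different strips hardly interact, by Lemma 5 with $\delta=\frac12$, that is, $|\hat\mu(\xi,\theta)|\le C_\omega|\theta|^{-k/2}$ for $|\theta|\ge1$.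

**Proposition 10.** Almost surely, for every $\varepsilon'>0$: $|\{|Tf|>\Lambda\}|\le C_\omega\Lambda^{-q_k-\varepsilon'}$ if $\|f\|_2=1$, $0<\Lambda<1$. Consequently $T:L^2([0,1]^k)\to L^q(\mathbb R^{k+1})$ is bounded for every $q$ with $q_k<q<\infty$.

**Step 1.** *We dualize on a bounded piece of the level set.* Write $q=q_k$. Let $E\subset\{|Tf|>\Lambda\}$ be bounded and measurable with $|E|>0$, and $g=1_E\,Tf/|Tf|$. With $T^*$ as in Section 4,
$$\Lambda|E|\le\langle Tf,g\rangle=\langle f,T^*g\rangle\le\|T^*g\|_2 .$$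

**Step 2.** *We choose the strip height so that distant strips are negligible.* Let $\varepsilon>0$. By Lemma 5 there is $r=2^l\ge1$ with $r\le C_\omega\Lambda^{-4/k}$ and $\sup_{\xi,\,|\theta|\ge r}|\hat\mu(\xi,\theta)|\le\frac12\Lambda^2$. Put $E_j=E\cap(\mathbb R^k\times[jr,(j+1)r))$ and $g_j=1_{E_j}g$. The inner product $\langle T^*g_j,T^*g_{j'}\rangle$ is a double integral of $g_j(u)\overline{g_{j'}(v)}$ against a kernel of modulus $|\hat\mu(u-v)|$. If $|j-j'|\ge2$, the last coordinates of $u$ and $v$ differ by at least $r$, so these terms contribute at most $\frac12\Lambda^2|E|^2$ in total. For $|j-j'|\le1$ use $|\langle a,b\rangle|\le\frac12(\|a\|^2+\|b\|^2)$. Thus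
$$\Lambda^2|E|^2\le\|T^*g\|_2^2\le3\sum_j\|T^*g_j\|_2^2+\tfrac12\Lambda^2|E|^2,$$
and hence $\Lambda^2|E|^2\le6\sum_j\|T^*g_j\|_2^2$.

**Step 3.** *We use Proposition 9 twice, once dually and once directly.* By duality, $\|T^*g_j\|_2\le C_\omega r^\varepsilon|E_j|^{1/q'}$. Since $\frac2{q'}=1+(1-\frac2q)$,
$$\Lambda^2|E|^2\le C_\omega r^{2\varepsilon}\sum_j|E_j|^{1+(1-2/q)}\le C_\omega r^{2\varepsilon}|E|\max_j|E_j|^{1-2/q}.$$
Directly, $\Lambda|E_j|^{1/q}\le\|Tf\|_{L^q(\mathbb R^k\times[jr,(j+1)r))}\le C_\omega r^\varepsilon$, so $|E_j|^{1-2/q}=(|E_j|^{1/q})^{q-2}\le C_\omega r^{(q-2)\varepsilon}\Lambda^{-(q-2)}$. Combining,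
$$|E|\le C_\omega r^{q\varepsilon}\Lambda^{-q}\le C_\omega\Lambda^{-q-4q\varepsilon/k},$$
with a constant independent of $E$ and $f$. Choose $\varepsilon=k\varepsilon'/(4q)$, take $E=\{|Tf|>\Lambda\}\cap\{|u|\le R\}$ and let $R\to\infty$.

**Step 4.** *We integrate the level-set bound.* If $\|f\|_2=1$ then $|Tf|\le\|f\|_1\le1$. So for $q_k<q<\infty$, choosing $\varepsilon'$ with $q>q_k+\varepsilon'$,
$$\|Tf\|_q^q=q\int_0^1\Lambda^{q-1}|\{|Tf|>\Lambda\}|\,d\Lambda\le C_\omega\int_0^1\Lambda^{q-1-q_k-\varepsilon'}d\Lambda\le C_\omega .\qquad\square$$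

## 10. Interpolation with $L^1\to L^\infty$ and the two theorems

**Proof of Theorem 1.** Necessity is Propositions 3 and 4. For sufficiency, work on the almost sure event where Proposition 10 holds for all $\varepsilon'>0$ (rational $\varepsilon'$ suffice). If $q=\infty$, then $\|Tf\|_\infty\le\|f\|_1\le\|f\|_p$ for all $p$.

If $p\ge2$, then $(1+\frac1{2k})\max\{2,p'\}=2+\frac1k=q_k$. For $q_k<q<\infty$ Proposition 10 gives $\|Tf\|_q\le C_\omega\|f\|_2\le C_\omega\|f\|_p$.

If $1<p<2$ and $(1+\frac1{2k})p'<q<\infty$, put $q_0=2q/p'$; then $q_k<q_0<\infty$. Interpolate $T:L^2\to L^{q_0}$ with $T:L^1\to L^\infty$ by Riesz–Thorin at $\theta=2/p'\in(0,1)$. As $(1-\theta)+\frac\theta2=1-\frac1{p'}=\frac1p$ and $\frac\theta{q_0}=\frac1q$, $T:L^p\to L^q$ is bounded.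

If $p=1$ and $q<\infty$, then $p'=\infty$ and the pair is not in the asserted set.

Both halves hold on one event of probability one, simultaneously for all $(p,q)$. $\square$

**Proof of Theorem 2.** Proposition 9 gives the endpoint estimate: for general $R\ge1$ enclose $[\eta_0,\eta_0+R]$ in an interval of dyadic length $r\in(R,2R]$. Proposition 10 gives the level-set estimate. If $R^\varepsilon$ could be replaced by $1$ in the first estimate, then $f=1$, $\eta_0=-R/2$ and $R\to\infty$ would give $\hat\mu=T1\in L^{q_k}(\mathbb R^{k+1})$, which is almost surely false by Proposition 3. $\square$
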